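# A linear lower bound for non-adaptive support testing in the Huge Object model

## 1. Main, filler and reserve atoms over a code

Throughout, $m$ is an integer larger than a suitable absolute constant, and we fix
$$\ell=\log_2 m,\quad L=\lceil 4\ln m\rceil,\quad B=15L^2,\quad N=\lfloor 9m/8\rfloor,\quad F=\lfloor m/100\rfloor,\quad R=24\lceil \ln m\rceil .$$
Since $4\ln m=(4\ln 2)\,\ell\le 2.78\,\ell$, we have $L/\ell\le 3$ for large $m$. Also $F\ge m/200$.

Here is the object on which everything turns. Take a list of short binary words in $\{0,1\}^R$:

* $N$ *main* words $y_1,\dots,y_N$,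
* $F$ *filler* words $f_1,\dots,f_F$,
* one *reserve* word $y_0=0$.

We ask two things of this list.

* (a) Two distinct main words differ in at least $R/4$ coordinates.
* (b) For every $D\subset[R]$ with $|D|\le \ell/4$ and every pattern $z\in\{0,1\}^D$, at least $\frac12F\,2^{-|D|}$ of the filler words restrict to $z$ on $D$.

So main words are far apart, but someone who sees at most $\frac14\log_2 m$ coordinates of a word sees a pattern that many filler words also carry. (Section 6 shows that such a list exists.)

Next, stretch words to strings of length $n$. Let $0<\rho\le 1$ and draw independent *labels* $\varphi(t)\in\{0\}\cup[R]$ for $t\in[n]$, with $\Pr[\varphi(t)=a]=\rho/R$ for each $a\in[R]$ and $\Pr[\varphi(t)=0]=1-\rho$. A word $y$ becomes the string $x$ with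
$$x(t)=y(\varphi(t))\ \text{ if }\varphi(t)\neq0,\qquad x(t)=0\ \text{ if }\varphi(t)=0 .$$
For example, let $R=3$, $n=6$, $\varphi=(2,0,1,3,2,0)$ and $y=(1,0,1)$. Then $x=001100$. Someone who reads $x$ at the positions $1,4,6$ reads labels $2,3,0$, so gets exactly the restriction of $y$ to $D=\{2,3\}$, plus a forced $0$.

Finally, put masses on the strings. Let $0<p\le \frac12$ and $\eta=p/(10m)$. Given weights $W_1,\dots,W_N\ge 0$, the distribution $\mu$ on $\{0,1\}^n$ gives

* mass $\eta W_i$ to the string of the $i$-th main word,
* mass $\eta$ to the string of each filler word,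
* the remaining mass $1-\eta\left(\sum_iW_i+F\right)$ to the reserve string $0$.

If two words yield the same string, the masses add. We call the indexed objects (main $i$, filler $i$, reserve) *atoms*; sampling from $\mu$ means sampling an atom and returning its string. The instance is *valid* if $\sum_iW_i+F\le 10m$; then the reserve mass is at least $1-p\ge\frac12$.

**What it is for.** We will draw the weights in two ways. In the first, each $W_i$ is $0$ with probability at least $1/5$, so typically at most $m$ atoms carry mass. In the second no $W_i$ is $0$, and about $9m/8$ well-separated atoms carry mass. The two laws of $W_i$ will share their first $L+1$ moments. The aim is that an algorithm which must commit in advance to the bits it reads cannot tell the two cases apart unless it reads about $m$ bits. Samples on which few bits are read are masked by the filler; samples on which many bits are read are expensive, hence few, and for them the shared moments do the hiding.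

## 2. The Huge Object model and two lower bounds

**Definition (model).** An algorithm has access to independent samples from an unknown distribution $\mu$ over $\{0,1\}^n$. It does not see the samples in full: it may query individual bits of the samples it has drawn. Its cost is the total number of bit queries.

**Definition (distance).** The distance of two strings is the Hamming distance divided by $n$. The distance of two distributions $\mu,\nu$ is the earth mover's distance: the infimum, over all pairs $(X,Y)$ of random strings with $X\sim\mu$ and $Y\sim\nu$, of the expected distance of $X$ and $Y$. A distribution is *$\varepsilon$-far* from a property if its distance from every distribution with the property is greater than $\varepsilon$.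

**Definition (support property).** For $m\ge2$, $\mathcal S_m$ is the property of being supported by at most $m$ elements of $\{0,1\}^n$.

*Example.* Let $n=3$ and let $\mu$ be uniform on $110,101,011$, whose pairwise distances are $2/3$. How far is $\mu$ from $\mathcal S_2$? Suppose $\nu$ is supported on $Y$ with $|Y|\le 2$. By the triangle inequality each $y\in Y$ is at distance $<1/3$ from at most one of the three strings. So one of them is at distance at least $1/3$ from all of $Y$, and its mass $1/3$ must travel at least $1/3$. Hence the distance is at least $1/9$. Moving $011$ onto $110$ shows that it is at most $\frac13\cdot\frac23=\frac29$. The lower bound argument will be reused, with $N$ strings in place of three.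

**Definition (tests).** An $\varepsilon$-test for a property accepts with probability at least $2/3$ every distribution that has the property, and rejects with probability at least $2/3$ every distribution that is $\varepsilon$-far from it. It is *two-sided* if it may err in both cases and *one-sided* if it always accepts distributions that have the property. It is *non-adaptive* if all queries (which sample, which index) are chosen before any answer is seen.

So a non-adaptive test consists of a randomly chosen *design*, that is, sets $Q_1,Q_2,\dots\subset[n]$ where sample $j$ is queried on $Q_j$, followed by a possibly randomized decision based on the answers.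

The problem comes from Tomer Adar, Eldar Fischer and Amit Levi, "Support Testing in the Huge Object Model", arXiv:2308.15988 (2023). The following bounds are quoted with it, for $m\ge2$, all sufficiently small $\varepsilon>0$ and $n$ sufficiently large.

* Adaptive two-sided testing of $\mathcal S_m$ requires $\Omega(\varepsilon^{-1}m/\log m)$ queries; this follows from the standard-model sample lower bound of Valiant and Valiant.
* Non-adaptive two-sided testing requires $\Omega(\varepsilon^{-1}\log\varepsilon^{-1})$ queries.
* There is a non-adaptive two-sided test with $O(\varepsilon^{-3}m\log\varepsilon^{-1})$ queries.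
* For one-sided tests and fixed $\varepsilon$ the query complexity is $\Theta(m\log m)$ in $m$, adaptively and non-adaptively, while in the standard sample model the one-sided complexity is $\Theta(m)$ samples.

Fix a sufficiently small constant $\varepsilon$ and let $q(m)$ be the minimum number of queries of a non-adaptive two-sided $\varepsilon$-test for $\mathcal S_m$, in the worst case over $n$ (the supremum over $n$, attained for all $n$ large in terms of $m$ and $\varepsilon$). The question is whether $q(m)=\omega(m/\log m)$ as $m\to\infty$. The answer is yes.

**Theorem 1.** There is an absolute constant $m_0$ such that for all $m\ge m_0$, all $0<\varepsilon\le 1/5200$ and all $n\ge 96\ln m$, every non-adaptive two-sided $\varepsilon$-test for $\mathcal S_m$ on $\{0,1\}^n$ makes at least $m/604$ queries. Hence $q(m)=\Theta(m)$ for fixed $\varepsilon$, and $q(m)=\omega(m/\log m)$.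

**Theorem 2.** There are absolute constants $m_0,c>0$ such that for $m\ge m_0$, $0<\varepsilon\le 10^{-7}$ and $n\ge\varepsilon^{-1}\ln m$, every non-adaptive two-sided $\varepsilon$-test for $\mathcal S_m$ makes at least
$$c\,\varepsilon^{-1}\,m\,\min\{\log(1/\varepsilon),\sqrt m\}$$
queries. In particular the bound is $\Omega(\varepsilon^{-1}m\log\varepsilon^{-1})$ whenever $e^{-\sqrt m}\le\varepsilon\le10^{-7}$.

The upper half of $q(m)=\Theta(m)$ is the quoted upper bound. Between Theorem 2 and that upper bound a factor $\varepsilon^{-2}$ remains in the range $e^{-\sqrt m}\le\varepsilon\le10^{-7}$. Nothing is claimed about adaptive two-sided tests.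

We use these textbook facts.

* *Hoeffding.* If $X_1,\dots,X_k$ are independent and each takes values in an interval of length $b$, then $\Pr[\sum X_i-\mathbb E\sum X_i\ge t]\le e^{-2t^2/(kb^2)}$, and likewise for the lower tail.
* *Chernoff.* If $X$ is a sum of independent indicators with $\mathbb EX\ge\mu_0$, then $\Pr[X<\mu_0/2]\le e^{-\mu_0/8}$.
* *Total variation.* $d_{TV}(P,Q)$ is the largest difference of probabilities that $P$ and $Q$ give to an event. It does not increase when a function is applied to the data, and it is jointly convex: the distance of two mixtures with the same mixing law is at most the average of the distances of the components. If $P$ and $Q$ have densities $f$ and $g$ with respect to a probability measure $\Pi$, then $d_{TV}(P,Q)=\frac12\mathbb E_\Pi|f-g|$.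

## 3. One bit per sample, and a few samples read in full

Two extreme designs can be treated by hand.

**One bit per sample.** Suppose every sample is queried at exactly one index. Compare $\mu_1$, uniform on the two strings $0^n$ and $1^n$, with $\mu_2$, uniform on $\{0,1\}^n$. In both cases the answers are independent fair coins, whatever the design. Now $\mu_1\in\mathcal S_2\subset\mathcal S_m$. On the other hand, let $|Y|\le m$. By Hoeffding a uniform string is within distance $1/4$ of a given $y$ with probability at most $e^{-n/8}$. So if $n\ge 8\ln(2m)$, then with probability at least $1/2$ it is at distance more than $1/4$ from all of $Y$, and $\mu_2$ is at distance at least $1/8$ from $\mathcal S_m$. Hence for $\varepsilon<1/8$ no number of such one-bit samples suffices. Very short looks at samples can be useless, however many there are.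

**A few samples in full.** Now suppose $s$ samples are read in full. In the construction of Section 1, freeze all weights except $W_r=v$. The probability of each outcome for one sample is an affine function of $v$, because the mass $\eta v$ of atom $r$ is compensated by the reserve. For $s$ independent samples the probability of each joint outcome is therefore a polynomial in $v$ of degree at most $s$. Its average over a random $v$ depends only on the moments of $v$ up to order $s$. So if $W$ and $W'$ have the same first $s$ moments, then changing the law of $W_r$ from $W$ to $W'$ is exactly invisible to $s$ samples.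

* For $s=1$: let $W$ be $0$ or $2$ with probability $\frac12$ each, and $W'=1$.
* For $s=2$: let $\Pr[W=0]=\frac14$, $\Pr[W=2]=\frac34$ and $\Pr[W'=1]=\frac34$, $\Pr[W'=3]=\frac14$. The means are both $\frac32$, and the second moments are both $3$. The third moments are $6$ and $\frac{15}2$, so the agreement stops there.

Both pairs come from interpolating the value at $0$ from the values at $1,2,3,\dots$. For instance, $P(0)=3P(1)-3P(2)+P(3)$ for all quadratics $P$; moving the negative terms to the left and dividing by $4$ gives the second pair. In both, $W$ vanishes with positive probability and $W'$ never does.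

## 4. Where sample counting stops

A sensible first plan is to count samples. If all samples are read in full, the moment idea with about $\log m$ matched moments leads to a bound of order $m/\log m$ on the *number of samples* (this will come out of Proposition 6 below). Every sample costs at least one query, so we get $m/\log m$ queries. The loss is plain: identifying one of about $m$ atoms should take about $\log m$ bits, and we charged only one.

So refine the plan. Suppose the design makes $q$ queries. At most $4q/\ell$ samples are queried on more than $\ell/4$ bits. If those were all that mattered, then $4q/\ell\gtrsim m/\log m$ would give $q\gtrsim m$. It remains to dispose of the samples with at most $\ell/4$ queried bits. There may be about $m$ of these, far more than the threshold $m/\log m$, so the sample bound says nothing about them.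

The tempting argument is: *a short pattern is shared by many atoms, so such a sample carries no information.* It fails as follows. Suppose there is no filler. A sample seen only on $D$ shows the pattern $z$ with probability proportional to $\sum_{i:\,y_i|_D=z}W_i$, up to the reserve. This is not constant; it depends on the very weights we want to hide, and the full samples depend on the same weights. One cannot discard one kind of sample and treat the other: the joint law matters. If we try, as in Section 3, to freeze all weights but $W_r=v$, there are frozen vectors in the support of the prior for which $W_i=0$ for every other main atom with the pattern of $r$. If the reserve has another pattern on $D$, then the pattern of $r$ is seen with probability exactly $\eta v$, as in a full sample. The short sample then exposes $W_r$ as much as a full sample does.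

The cure has two parts.

* *Filler.* With condition (b), the pattern of $r$ on a short $D$ has probability at least of order $\eta m^{3/4}$, for *every* value of the other weights. The effect of $v$ is tiny compared with this.
* *One expansion for both kinds of samples.* With all weights but one frozen and the design fixed, the observations are independent over samples, and each has likelihood ratio $1+e\,g_j$ with $e=v-\frac B2$ and $\mathbb Eg_j=0$. Expanding the product gives an orthogonal sum. Matched moments kill all terms of low degree, and the rest is governed by $\sum_j\mathbb E g_j^2$, to which a short sample contributes almost nothing.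

## 5. Two laws with $L+1$ equal moments

We need about $4\ln m$ equal moments. The nodes $1,2,3,\dots$ of Section 3 will not do. For degree at most $d$, the vanishing of the $(d+1)$-st finite difference gives $P(0)=\sum_{j=1}^{d+1}(-1)^{j+1}\binom{d+1}jP(j)$. The positive coefficients sum to $2^d$, so $\Pr[W=0]=2^{-d}$. With $d=L+1$ the expected number of vanishing weights is at most $N2^{-4\ln m}\le N m^{-2.7}<1$, and the yes-instances would not have small support. Chebyshev nodes repair this, at the price of spreading the values up to order $L^2$.

Recall that $T_L$ is the polynomial with $T_L(\cos\theta)=\cos L\theta$ and $T_L(\cosh \tau)=\cosh L\tau$. In particular $T_L(x)\ge1$ for $x\ge1$, and $|T_L'(\cos\theta)|=L|\sin L\theta|/\sin\theta$ for $0<\theta<\pi$.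

**Lemma 3.** There are random variables $W,W'$ with values in $\{0\}\cup[1,B]$ such that $\mathbb EW^k=\mathbb EW'^k$ for $0\le k\le L+1$, $\Pr[W=0]\ge1/5$, $\Pr[W'=0]=0$ and $\mathbb EW=\mathbb EW'\le4.5$.

*Proof.*

**Step 1: the nodes.** This step sets up an interpolation formula at $0$. Let $\kappa=12L^2$ and $V(t)=T_L\!\left(1-\frac{2(t-3)}{\kappa}\right)$. With $\theta_i=\frac{(2i-1)\pi}{2L}$ and $s_i=\sin(\theta_i/2)$ for $1\le i\le L$, the roots of $V$ are
$$t_i=3+\kappa\,\frac{1-\cos\theta_i}{2}=3+\kappa s_i^2 .$$
The $L+2$ points $1,2,t_1,\dots,t_L$ are distinct and lie in $[1,3+12L^2]\subset[1,B]$. Let $G(t)=(t-1)(t-2)V(t)$. By Lagrange interpolation at these points, for every polynomial $P$ of degree at most $L+1$,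
$$P(0)=\sum_\xi c_\xi P(\xi),\qquad c_\xi=\frac{G(0)}{(0-\xi)\,G'(\xi)} .\tag{1}$$

**Step 2: $\sum_\xi|c_\xi|\,\xi\le9$.** This bound will control both the mean and $\Pr[W=0]$.

First, $V(0)=T_L(1+6/\kappa)=\cosh(L\tau)$, where $\cosh\tau=1+6/\kappa$ and $\tau\ge 0$. As $\cosh\tau=1+2\sinh^2(\tau/2)$, we get $\sinh^2(\tau/2)=3/\kappa=1/(4L^2)$. So $\tau/2\le\sinh(\tau/2)=1/(2L)$, hence $L\tau\le1$ and $V(0)\le\cosh1<1.5431$. Also $V(1)=T_L(1+4/\kappa)\ge1$ and $V(2)=T_L(1+2/\kappa)\ge1$.

Now $G(0)=2V(0)$, $|G'(1)|=V(1)$ and $|G'(2)|=V(2)$. So
$$|c_1|\cdot1=\frac{2V(0)}{V(1)}\le3.09,\qquad |c_2|\cdot2=\frac{2V(0)}{V(2)}\le3.09 .$$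

For the other nodes, $|\sin L\theta_i|=1$ gives $|V'(t_i)|=\frac2\kappa\cdot\frac L{\sin\theta_i}$, and $|G'(t_i)|=(t_i-1)(t_i-2)|V'(t_i)|$. Use $\sin\theta_i\le2s_i$ and $t_i-1,\ t_i-2\ge12L^2s_i^2$:
$$|c_{t_i}|\,t_i=\frac{2V(0)\,\kappa\sin\theta_i}{2L(t_i-1)(t_i-2)}\le\frac{12L\cdot2s_i\,V(0)}{(12L^2s_i^2)^2}=\frac{V(0)}{6(Ls_i)^3}.$$
Since $\sin x\ge 2x/\pi$ on $[0,\pi/2]$, we have $s_i\ge\theta_i/\pi=(2i-1)/(2L)$, and so $|c_{t_i}|t_i\le\frac{8V(0)}{6(2i-1)^3}$. As $\sum_i(2i-1)^{-3}<1.06$, these terms sum to at most $2.2$. The total is at most $3.09+3.09+2.2\le9$.

**Step 3: the two laws.** Here we separate signs. Since all $\xi\ge1$, also $\sum_\xi|c_\xi|\le9$. Taking $P=1$ and $P=t$ in (1) gives $\sum c_\xi=1$ and $\sum c_\xi\xi=0$. Let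
$$h=\sum_{c_\xi>0}c_\xi=1+\sum_{c_\xi<0}|c_\xi|=\tfrac12\Big(1+\sum_\xi|c_\xi|\Big),\qquad\text{so } 1\le h\le5 .$$
Let $W$ have law $\frac1h\big(\delta_0+\sum_{c_\xi<0}|c_\xi|\delta_\xi\big)$ and $W'$ law $\frac1h\sum_{c_\xi>0}c_\xi\delta_\xi$. Both are probability laws on $\{0\}\cup[1,B]$. Their difference is $\frac1h\big(\delta_0-\sum_\xi c_\xi\delta_\xi\big)$, which by (1) annihilates every polynomial of degree at most $L+1$. Moreover $\Pr[W=0]=1/h\ge1/5$ and $\Pr[W'=0]=0$. Finally, $\sum c_\xi\xi=0$ means that the positive terms of this sum make up half of $\sum|c_\xi|\xi$, so $\mathbb EW=\mathbb EW'=\frac1h\cdot\frac12\sum_\xi|c_\xi|\xi\le4.5$. $\square$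

*Why the two extra nodes $1,2$?* With $V$ alone in place of $G$ one would have $|c_{t_i}|t_i=V(0)/|V'(t_i)|=6L\,V(0)\sin\theta_i$. Since $\sum_i\sin\theta_i=1/\sin(\pi/2L)\ge 2L/\pi$ and $V(0)\ge 1$, this sums to at least $12L^2/\pi$. The factor $(t-1)(t-2)$ makes the sum bounded, and a bounded mean is what lets us give each unit of weight a mass $\eta$ of order $1/m$.

## 6. A code in which every short pattern is common

**Lemma 4.** There are words $y_1,\dots,y_N,f_1,\dots,f_F\in\{0,1\}^R$ that satisfy (a) and (b) of Section 1.

*Proof.* Choose all words uniformly and independently.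

**Step 1: separation.** This gives (a). The Hamming distance of two words is binomial with $R$ trials and probability $\frac12$. By Hoeffding it is below $R/4$ with probability at most $e^{-2R/16}=e^{-R/8}\le m^{-3}$, because $R/8\ge3\ln m$. There are at most $N^2/2\le m^2$ pairs, so (a) fails with probability at most $1/m$.

**Step 2: common patterns.** This gives (b). Fix $D$ with $|D|\le\ell/4$ and $z\in\{0,1\}^D$. Since $2^{|D|}\le m^{1/4}$, the number of filler words with pattern $z$ has mean $F2^{-|D|}\ge\frac m{200}m^{-1/4}=\frac{m^{3/4}}{200}$. By Chernoff it is below half its mean with probability at most $e^{-m^{3/4}/1600}$. The number of pairs $(D,z)$ is at most $2^Rm^{1/4}=m^{O(1)}$, so (b) fails with probability tending to $0$.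

For large $m$ the two failure probabilities add up to less than $1$, so a good list exists. $\square$

Fix such a list from now on. For a picture of (b), if the filler words were all eight words of $\{0,1\}^3$, each pattern on $D=\{2,3\}$ would be carried by two of them, that is, by $8\cdot2^{-|D|}$.

## 7. The two priors: small support against far from small support

From here on assume
$$0<p\le\tfrac12,\qquad 0<\rho\le1,\qquad p\rho\ge2600\,\varepsilon,\qquad n\ge96\,\rho^{-1}\ln m. \tag{2}$$
The *yes-prior* draws the $W_i$ independently as $W$; the *no-prior* draws them independently as $W'$. In both, the labels $\varphi$ are independent of the weights. If an instance is invalid, we replace all answers by a dummy symbol $\perp$, on which we let any test reject.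

**Lemma 5.** Assume (2).

1. If the $W_i$ are independent and each is distributed as $W$ or as $W'$, then $\Pr[\sum_iW_i>9m]\le e^{-m/(10L^4)}$. The same holds for the sum over $i\ne r$, for any fixed $r$. If $\sum_iW_i\le9m$, the instance is valid.
2. Under the yes-prior, the instance is valid and in $\mathcal S_m$ with probability at least $1-\alpha_m$.
3. Under the no-prior, the instance is valid and $\varepsilon$-far from $\mathcal S_m$ with probability at least $1-\alpha_m$.

Here $\alpha_m=e^{-m/(10L^4)}+e^{-m/400}+\frac1m$, which tends to $0$ and depends on $m$ only.

*Proof.*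

**Step 1: validity.** This proves part 1. The mean of the sum is at most $4.5N\le5.07m$, so exceeding $9m$ means a deviation of at least $3.93m$. There are at most $N\le1.125m$ terms, each with values in $[0,B]$, and $B^2=225L^4$. Hoeffding bounds the probability by
$$\exp\left(-\frac{2(3.93m)^2}{1.125\,m\cdot225L^4}\right)\le e^{-m/(10L^4)} .$$
Omitting a term only lowers the mean and the number of terms. If $\sum W_i\le9m$, then $\sum W_i+F\le9.01m\le10m$.

**Step 2: yes-instances.** This proves part 2. The number of nonzero $W_i$ has mean at most $0.8N\le0.9m$. By Hoeffding it exceeds $0.95m$ with probability at most $e^{-2(0.05m)^2/(1.125m)}\le e^{-m/400}$. Otherwise the support of $\mu$ has at most $0.95m+F+1\le m$ elements, for large $m$.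

**Step 3: main strings are separated.** This is the geometric half of part 3. Let $x_i$ be the string of $y_i$. For $i\ne i'$, the strings $x_i,x_{i'}$ differ at $t$ exactly when $\varphi(t)$ is one of the at least $R/4$ coordinates where $y_i,y_{i'}$ differ. This has probability at least $\rho/4$, independently over $t$. By Chernoff, they differ in at least $\rho n/8$ places except with probability at most $e^{-\rho n/32}\le m^{-3}$, by (2). Summing over at most $m^2$ pairs, with probability at least $1-1/m$ all main strings are pairwise at distance at least $\rho/8$.

**Step 4: no-instances are far.** This completes part 3, along the lines of the example in Section 2. Suppose that the separation of Step 3 holds and that the instance is valid. Let $\nu$ be supported on $Y$, $|Y|\le m$. By the triangle inequality each $y\in Y$ is at distance $<\rho/16$ from at most one main string. So at least $N-m\ge m/16$ main strings are at distance at least $\rho/16$ from every point of $Y$. These strings are distinct, and each has mass at least $\eta$ under $\mu$ since $W'\ge1$. In any coupling of $\mu$ and $\nu$ this mass travels at least $\rho/16$, so the earth mover's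 distance is at least
$$\frac m{16}\cdot\frac p{10m}\cdot\frac\rho{16}=\frac{p\rho}{2560}\ge\frac{2600}{2560}\,\varepsilon>\varepsilon. \qquad\square$$

## 8. An orthogonal expansion for big and small samples together

Fix a deterministic design: sample $j$ is queried on $Q_j\subset[n]$ with $|Q_j|=d_j\ge1$, and $\sum_jd_j\le q$. (Unqueried samples are dropped.) Given $\varphi$, let $D_j=\varphi(Q_j)\setminus\{0\}\subset[R]$, the set of word coordinates that sample $j$ reveals. Call $j$

* *big* if $|D_j|>\ell/4$,
* *active small* if $1\le|D_j|\le\ell/4$,

and let $s_{\rm big}$, $s_{\rm act}$ be the numbers of such $j$. These depend on $\varphi$ but not on the weights. Non-adaptivity is used here: which samples are big does not depend on the answers.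

**Proposition 6.** Assume (2), and let $\mathcal E$ be the event, over $\varphi$, that
$$s_{\rm big}\le\frac m{25pL}\qquad\text{and}\qquad s_{\rm act}\le\frac{m^{3/2}}p .$$
Then the total variation distance between the laws of the answers under the yes-prior and the no-prior is at most $\Pr[\mathcal E^c]+\delta_m$, where $\delta_m=N\big(m^{-2}+e^{-m/(10L^4)}\big)\to0$.

*Proof.*

**Step 1: fix the labels and give the algorithm more.** The purpose is to reach a clean product structure. Since $\varphi$ has the same law under both priors and is independent of the weights, convexity bounds the distance by the average over $\varphi$ of the distance conditional on $\varphi$. For $\varphi\notin\mathcal E$ use the trivial bound $1$. Fix $\varphi\in\mathcal E$. Define observations $O_j$: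

* for big $j$, the identity of the sampled atom;
* for active small $j$, the restriction to $D_j$ of the word of the sampled atom.

For an invalid instance all $O_j$ are $\perp$. The answers are a function of the $O_j$: a query at $t\in Q_j$ returns the value of the word at $\varphi(t)\in D_j$, or $0$ if $\varphi(t)=0$. Samples with $D_j=\emptyset$ return only zeros on a valid instance. So it suffices to bound the distance of the laws of $(O_j)_j$ by $\delta_m$.

**Step 2: change one weight law at a time.** The purpose is to reduce to a single random weight. Let $H_r$ be the law of $(O_j)_j$ when $W_i\sim W'$ for $i\le r$ and $W_i\sim W$ for $i>r$, independently. Then $H_0$ is the yes-law, $H_N$ is the no-law, and $d_{TV}(H_0,H_N)\le\sum_{r=1}^Nd_{TV}(H_{r-1},H_r)$. Both $H_{r-1}$ and $H_r$ arise by drawing $(W_i)_{i\ne r}$ from one and the same law and then drawing $W_r$ from $W$ or $W'$ respectively. By convexity,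
$$d_{TV}(H_{r-1},H_r)\le\Pr\Big[\sum_{i\ne r}W_i>9m\Big]+\sup\, d_{TV}\big(\text{conditional laws given }(W_i)_{i\ne r}\big),\tag{3}$$
the supremum being over frozen values with $\sum_{i\ne r}W_i\le9m$. The first term is at most $e^{-m/(10L^4)}$ by Lemma 5. We show that the second is at most $m^{-2}$.

**Step 3: the likelihood ratio of one sample.** The purpose is to see how one observation depends on $W_r$. Fix frozen values as in (3). Since $9m+F+B\le10m$ for large $m$, every value $v\in[0,B]$ of $W_r$ gives a valid instance. Let $P_v=\bigotimes_jP_{v,j}$ be the law of the observations when $W_r=v$; it is a product because the samples are independent given the instance and the design is fixed. Put $\bar v=B/2$ and $v=\bar v+e$, so $|e|\le B/2$. Write $o_j(i)$ for the observation that atom $i$ produces in sample $j$, with $i=0$ for the reserve. Passing from $\bar v$ to $v$ moves mass $\eta e$ from atom $0$ to atom $r$ and changes nothing else. So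
$$\frac{dP_{v,j}}{dP_{\bar v,j}}=1+e\,g_j,\qquad g_j(o)=\eta\,\frac{\mathbf 1[o=o_j(r)]-\mathbf 1[o=o_j(0)]}{P_{\bar v,j}(o)} .\tag{4}$$
The denominators at the two relevant points are positive, since atoms $r$ and $0$ have positive mass at $\bar v$. Points of probability zero under $P_{\bar v,j}$ also have probability zero under $P_{v,j}$. Note that $g_j$ does not depend on $v$.

**Step 4: second moments.** The purpose is to measure how much one sample can reveal. Expectations are under $P_{\bar v}$. Clearly $\mathbb Eg_j=\eta-\eta=0$. If $o_j(r)=o_j(0)$, then $g_j=0$. Otherwise
$$\mathbb Eg_j^2=\eta^2\left(\frac1{P_{\bar v,j}(o_j(r))}+\frac1{P_{\bar v,j}(o_j(0))}\right),\qquad P_{\bar v,j}(o_j(0))\ge\tfrac12,$$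
the last bound because the reserve has mass at least $\frac12$.

* *Big $j$.* Here $P_{\bar v,j}(o_j(r))\ge\eta B/2$. For large $m$ we have $\eta B\le1$, so $\mathbb Eg_j^2\le\eta^2\left(\frac2{\eta B}+2\right)\le\frac{4\eta}B$.
* *Active small $j$.* By (b) there are at least $\frac12F\,2^{-|D_j|}\ge\frac12\cdot\frac m{200}\,m^{-1/4}$ filler atoms with the pattern $y_r|_{D_j}$, each of mass $\eta$. So $P_{\bar v,j}(o_j(r))\ge\eta m^{3/4}/400$, whatever the frozen weights are. Hence $\mathbb Eg_j^2\le400\,\eta\,m^{-3/4}+2\eta^2\le800\,\eta\,m^{-3/4}$, since $\eta\le\frac1{20m}\le200\,m^{-3/4}$.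

**Step 5: expand, and use the moments.** The purpose is to turn equality of moments into a bound on total variation. Let $j$ range over the big and the active small samples. Multiplying out (4),
$$\frac{dP_v}{dP_{\bar v}}=\prod_j(1+e\,g_j)=\sum_Ae^{|A|}g_A,\qquad g_A=\prod_{j\in A}g_j .$$
If $A\ne A'$, then $\mathbb E[g_Ag_{A'}]$ has a factor $\mathbb Eg_j=0$ for each $j$ in the symmetric difference, so it vanishes; and $\mathbb Eg_A^2=\prod_{j\in A}\mathbb Eg_j^2$. Let
$$\Delta_k=\mathbb E(W-\bar v)^k-\mathbb E(W'-\bar v)^k .$$
Expanding the powers and using Lemma 3, $\Delta_k=0$ for $k\le L+1$. Always $|\Delta_k|\le2(B/2)^k$. The density of $\mathbb E_{v\sim W}P_v$ minus that of $\mathbb E_{v\sim W'}P_v$ is $\sum_A\Delta_{|A|}g_A$. By Cauchy–Schwarz and orthogonality,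
$$d_{TV}\le\frac12\,\mathbb E\Big|\sum_A\Delta_{|A|}g_A\Big|\le\frac12\sqrt X,\qquad X=\sum_A\Delta_{|A|}^2\prod_{j\in A}\mathbb Eg_j^2 .$$
For nonnegative numbers $a_j$ we have $\sum_{|A|=k}\prod_{j\in A}a_j\le\frac1{k!}\big(\sum_ja_j\big)^k$, since each product with distinct factors occurs $k!$ times in the power. Therefore
$$X\le4\sum_{k>L}\Big(\frac{B^2}4\Big)^k\frac{\big(\sum_j\mathbb Eg_j^2\big)^k}{k!}\le4\sum_{k>L}\frac{Y^k}{k!},$$
where, by Step 4 and with $B=15L^2$, $\eta=p/(10m)$,
$$Y=\frac{B^2}4\Big(s_{\rm big}\frac{4\eta}B+s_{\rm act}\,800\,\eta\,m^{-3/4}\Big)=\frac{1.5\,pL^2}m\,s_{\rm big}+4500\,pL^4m^{-7/4}\,s_{\rm act}. \tag{5}$$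

**Step 6: the tail is small on $\mathcal E$.** This finishes the estimate of (3). Insert the definition of $\mathcal E$ in (5):
$$Y\le0.06\,L+4500\,L^4m^{-1/4}\le e^{-2}L$$
for large $m$, as $e^{-2}>0.135$. Since $k!\ge(k/e)^k$, for $k>L$ we get $Y^k/k!\le(eY/k)^k\le(e^{-1}L/k)^k\le e^{-k}$. So $X\le4\sum_{k>L}e^{-k}\le4e^{-L}$, and the distance is at most $\frac12\sqrt X\le e^{-L/2}\le m^{-2}$, because $L\ge4\ln m$. With (3), $d_{TV}(H_{r-1},H_r)\le m^{-2}+e^{-m/(10L^4)}$; summing over $r=1,\dots,N$ gives $\delta_m$. $\square$

Formula (5) shows the exchange rate. A big sample adds $1.5pL^2/m$ to $Y$, and $Y$ may grow to a small multiple of $L$: this is the $m/L$ threshold on samples. An active small sample adds only about $m^{-7/4}$ up to powers of $L$, so even $m^{3/2}$ of them are harmless.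

## 9. An inequality every test must satisfy

**Corollary 7.** Let a (randomized) non-adaptive $\varepsilon$-test for $\mathcal S_m$ on $\{0,1\}^n$ be given, and let $p,\rho,n$ satisfy (2). For $m\ge m_0$, with $m_0$ absolute, and with expectation over the random design and $\varphi$,
$$\frac{25pL}m\,\mathbb E[s_{\rm big}]+\frac p{m^{3/2}}\,\mathbb E[s_{\rm act}]\ \ge\ \frac14. \tag{6}$$

*Proof.*

**Step 1: the test separates the priors.** By Lemma 5 the test accepts with probability at least $\frac23(1-\alpha_m)$ under the yes-prior, and at most $\frac13+\alpha_m$ under the no-prior. The difference is at least $\frac13-2\alpha_m$.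

**Step 2: the priors are close unless $\mathcal E$ fails.** Here we apply Proposition 6 for each design. Condition on all internal randomness of the test. Then the design is fixed and acceptance is a function of the answers, so the difference of the acceptance probabilities is at most $\Pr_\varphi[\mathcal E^c]+\delta_m$. Averaging, $\frac13-2\alpha_m\le\Pr[\mathcal E^c]+\delta_m$, now with probability over design and $\varphi$. As $\alpha_m,\delta_m\to0$ depend on $m$ only, $\Pr[\mathcal E^c]\ge\frac14$ for $m\ge m_0$.

**Step 3: Markov.** This turns the event into expectations. On $\mathcal E^c$, either $s_{\rm big}>\frac m{25pL}$ or $s_{\rm act}>\frac{m^{3/2}}p$. By Markov's inequality the two probabilities add up to at most the left side of (6). $\square$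

All requirements "for large $m$" so far involve $m$ only, and hold uniformly in $p\le\frac12$, $\rho$, $\varepsilon$, $n$ and the test. This uniformity matters in Section 11, where (6) is used at many pairs $(p,\rho)$ at once.

## 10. Full-length labels: proof of Theorem 1

Take $p=\frac12$ and $\rho=1$, so that every position carries a word coordinate. Condition (2) holds: $p\rho=\frac12\ge2600\,\varepsilon$ because $\varepsilon\le1/5200$, and $n\ge96\ln m$. Since $|D_j|\le d_j$ and $\sum_jd_j\le q$,
$$s_{\rm big}\le\#\{j:d_j>\ell/4\}\le\frac{4q}\ell,\qquad s_{\rm act}\le q .$$
By (6) and $L/\ell\le3$,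
$$\frac14\le\frac{12.5\,L}m\cdot\frac{4q}\ell+\frac q{2m^{3/2}}\le\frac{150\,q}m+\frac q{2m^{3/2}}\le\frac{151\,q}m ,$$
so $q\ge m/604$. Therefore $q(m)\ge m/604$ for all $m\ge m_0$, which is $\omega(m/\log m)$. The quoted upper bound $O(\varepsilon^{-3}m\log\varepsilon^{-1})$ gives $q(m)=\Theta(m)$ for fixed $\varepsilon$. $\blacksquare$

## 11. Many scales $(p,\rho)$ at once: proof of Theorem 2

The parameters $p$ and $\rho$ have been free subject to $p\rho\ge2600\,\varepsilon$. A small $\rho$ makes informative positions rare; a small $p$ makes informative samples rare.

First try one scale: $p=\frac12$ and $\rho=5200\,\varepsilon\le1$. A query hits a nonzero label with probability $\rho$, so $\mathbb E|D_j|\le\rho d_j$, and Markov's inequality gives $\mathbb E s_{\rm big}\le4\rho q/\ell$; also $\mathbb Es_{\rm act}\le\rho q$. If $n\ge96\rho^{-1}\ln m$, then (6) gives $\frac14\le151\rho\,q/m$, that is, $q=\Omega(m/\varepsilon)$. This has no factor $\log(1/\varepsilon)$. To gain the factor, use (6) for one and the same test at about $\log(1/\varepsilon)$ scales. Having $\frac14$ on the right each time, we sum; the point is that a sample with a given number $d_j$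 of queries can help substantially only at scales near one value of $\rho$.

*Proof of Theorem 2.*

**Step 1: the scales.** This step chooses parameters and checks (2). Let
$$K_0=\left\lfloor\log_2\frac1{2600\,\varepsilon}\right\rfloor,\qquad K=\min\{K_0,\lfloor\sqrt m\rfloor\}.$$
Since $\log_22600<11.4$, we have $K_0\ge\log_2(1/\varepsilon)-12.4\ge\frac13\log_2(1/\varepsilon)$, because $\log_2(1/\varepsilon)\ge\log_210^7>23$. In particular $K\ge1$. For $k=1,\dots,K$ let
$$p_k=2^{-k},\qquad\rho_k=2600\,\varepsilon\,2^k .$$
Then $p_k\le\frac12$, $\rho_k\le1$ as $k\le K_0$, $p_k\rho_k=2600\,\varepsilon$, and $96\rho_k^{-1}\ln m\le\frac{96}{5200}\varepsilon^{-1}\ln m\le n$. So (2) holds at every scale. Write $s_{{\rm big},k}$ and $s_{{\rm act},k}$ for the counts at scale $k$. Fix the design for Steps 2 and 3.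

**Step 2: big samples.** The purpose is to bound $\sum_k2^{-k}\mathbb E s_{{\rm big},k}$ without losing a factor $K$. Let $a=\lfloor\ell/4\rfloor+1$, so that $a\ge\max(2,\ell/4)$ for $m\ge16$. If $j$ is big, then $|D_j|\ge a$, so at least $a$ of the $d_j$ indices in $Q_j$ have nonzero label. A union bound over $a$-subsets, with $\binom da\le(ed/a)^a$, gives with $u_j=2600\,e\,\varepsilon d_j/a$
$$\Pr[j\text{ big at scale }k]\le\min\left\{1,\Big(\frac{e\rho_kd_j}a\Big)^a\right\}=\min\{1,(2^ku_j)^a\}\le\min\{1,(2^ku_j)^2\},$$
the last step because $a\ge2$. For any $u>0$,
$$\sum_k2^{-k}\min\{1,(2^ku)^2\}\le\sum_{k:\,2^ku\ge1}2^{-k}+\sum_{k:\,2^ku<1}2^ku^2\le2u+2u=4u .$$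
Indeed, the first sum is geometric, at most twice its largest term, and this term $2^{-k}$ satisfies $2^{-k}\le u$. The second is at most twice its largest term, and this term is less than $u$ because $2^ku<1$. (An empty sum is $0$.) Summing over $j$ and using $a\ge\ell/4$,
$$\sum_{k=1}^K2^{-k}\,\mathbb E\,s_{{\rm big},k}\le4\sum_ju_j\le\frac{4\cdot2600\,e\,\varepsilon q}a\le1.2\cdot10^5\,\frac{\varepsilon q}\ell .$$

**Step 3: active small samples.** A crude bound suffices. Sample $j$ can be active small only if some index of $Q_j$ has a nonzero label, which has probability at most $\rho_kd_j$. So $\mathbb Es_{{\rm act},k}\le\rho_kq=2600\,\varepsilon\,2^kq$ and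
$$\sum_{k=1}^K2^{-k}\,\mathbb E\,s_{{\rm act},k}\le2600\,\varepsilon qK .$$

**Step 4: sum (6) over the scales.** The bounds of Steps 2 and 3 hold for every design, hence also on average over the random design of the test. Adding (6) with $p=p_k$ and $\rho=\rho_k$ over $k=1,\dots,K$, and using $L/\ell\le3$ and $K\le\sqrt m$,
$$\frac K4\le\frac{25L}m\cdot\frac{1.2\cdot10^5\,\varepsilon q}\ell+\frac{2600\,\varepsilon qK}{m^{3/2}}\le\frac{(9\cdot10^6+2600)\,\varepsilon q}m .$$
Hence
$$q\ge\frac{Km}{4\cdot10^7\,\varepsilon} .$$
Since $K_0\ge\frac13\log_2(1/\varepsilon)$ and $\lfloor\sqrt m\rfloor\ge\frac12\sqrt m$, this is at least $c\,\varepsilon^{-1}m\min\{\log(1/\varepsilon),\sqrt m\}$ with an absolute constant $c>0$. If $e^{-\sqrt m}\le\varepsilon\le10^{-7}$, then $\ln(1/\varepsilon)\le\sqrt m$, so the minimum is of order $\log(1/\varepsilon)$ and the bound is $\Omega(\varepsilon^{-1}m\log\varepsilon^{-1})$. $\blacksquare$
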